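\title{Heights of locally compact scattered spaces with $\omega_1$ isolated points}

\begin{abstract}
A locally compact, Hausdorff, scattered space with $\kappa$ isolated points has height less than $(2^\kappa)^+$. We show that the statement ``every ordinal $\alpha$ with $0<\alpha<\omega_3$ is the height of such a space with $\omega_1$ isolated points'' is independent of ZFC: it fails if $2^\omega=\omega_1$ and $2^{\omega_1}=\omega_2$, and it holds if $2^\omega\ge\omega_2$. The negative part comes from a ZFC bound on the height by a Galvin--Hajnal norm, valid when $\kappa$ has uncountable cofinality. The positive part comes from a construction that realizes every nonzero height below $(2^\kappa)^+$ when $\kappa=\omega$ or $\kappa$ is a strong limit cardinal of cofinality $\omega$. Under GCH, all ordinals $0<\alpha<\kappa^{++}$ occur as heights if and only if $\operatorname{cf}\kappa=\omega$.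
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A topological space $X$ is \emph{scattered} if every nonempty subspace of $X$ has an isolated point. Such a space can be taken apart from the bottom: remove the isolated points, then the points that have become isolated, and so on transfinitely. Formally, $I_0(X)$ is the set of isolated points of $X$, and for every ordinal $\alpha$ we put
\[
X^{(\alpha)}=X\setminus\bigcup_{\beta<\alpha}I_\beta(X),\qquad I_\alpha(X)=I_0\big(X^{(\alpha)}\big).
\]
The sets $I_\alpha(X)$ are the \emph{Cantor--Bendixson levels} of $X$. The \emph{height} $\operatorname{ht}(X)$ is the least $\alpha$ with $I_\alpha(X)=\emptyset$; since $X$ is scattered, it is also the least $\alpha$ with $X^{(\alpha)}=\emptyset$. An \emph{LCS space} is a locally compact, Hausdorff, scattered space.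

A nonempty discrete space has height $1$, and a convergent sequence with its limit has height $2$. An interval of ordinals $X=[0,\theta]$ with the order topology is a compact LCS space, and induction on $\rho>0$ shows that $X^{(\rho)}$ consists of the ordinals $\omega^\rho\cdot\xi\le\theta$ with $\xi>0$. In particular $[0,\omega^\rho]$ has height $\rho+1$.

The isolated points of a scattered space are dense, so they limit how much can be built above them. For an infinite cardinal $\kappa$ let
\[
\mathcal H(\kappa)=\{\operatorname{ht}(X): X\text{ is an LCS space with }|I_0(X)|=\kappa\}.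
\]
Section~\ref{sec:basic} recalls the elementary facts about this set. It is an initial segment of the positive ordinals; it is closed under successors and under limits of cofinality at most $\kappa$, so it contains every $\alpha$ with $0<\alpha<\kappa^+$; and a counting argument shows that all its members lie below $(2^\kappa)^+$. Between $\kappa^+$ and $(2^\kappa)^+$ these facts say nothing.

More is known. In ZFC, $\omega_2\in\mathcal H(\omega_1)$, and $\kappa^+\in\mathcal H(\kappa)$ whenever $\kappa^{<\kappa}=\kappa$. By a theorem of Mart\'{\i}nez, it is consistent that for each $\alpha<\omega_3$ there is an LCS space of height $\alpha$ and width $\omega_1$, where the \emph{width} of $X$ is $\sup\{|I_\beta(X)|:\beta<\operatorname{ht}(X)\}$. (We do not use these three results in the proofs.) The following problem was posed in \cite{JSSS}: does ZFC prove the statement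
\begin{quote}
\textbf{(P)}\quad for every ordinal $\alpha$ with $0<\alpha<\omega_3$ there is an LCS space $X$ with $|I_0(X)|=\omega_1$ and $\operatorname{ht}(X)=\alpha$?
\end{quote}
The value $\alpha=0$ is excluded because a space of height $0$ is empty.

One would guess that the answer is yes. The counting bound $(2^{\omega_1})^+$ is always at least $\omega_3$, so it is never an obstruction. An inductive construction can only get stuck at a limit ordinal of cofinality $\omega_2$, and the first of these, $\omega_2$ itself, is passed in ZFC. And one cardinal lower, for $\kappa=\omega$, every positive ordinal below the counting bound is a height, as we shall see. The guess is nevertheless wrong.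

\begin{theorem}\label{thm:omega1}
\begin{enumerate}
\item[(a)] If $2^\omega=\omega_1$ and $2^{\omega_1}=\omega_2$, then there is an ordinal $\alpha^*<\omega_3$ such that every LCS space with $\omega_1$ isolated points has height at most $\alpha^*$. So \textup{(P)} fails.
\item[(b)] Every ordinal $\alpha$ with $0<\alpha<(2^\omega)^+$ is the height of an LCS space with $\omega_1$ isolated points. So \textup{(P)} holds if $2^\omega\ge\omega_2$.
\end{enumerate}
\end{theorem}

The hypothesis of (a) follows from GCH, which holds in $L$. By G\"odel's theorem, ZFC+GCH is consistent if ZFC is, and so is ZFC+$2^\omega\ge\omega_2$. Hence, if ZFC is consistent, it neither proves nor refutes (P).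

Both parts are instances of results about an arbitrary infinite cardinal $\kappa$, in which the cofinality of $\kappa$ decides the outcome. Write $2^{<\kappa}=\sup\{2^\lambda:\lambda<\kappa\}$, and call $\kappa$ a \emph{strong limit} cardinal if $\lambda<\kappa$ implies $2^\lambda<\kappa$. For a regular uncountable cardinal $\mu$ and an ordinal $\gamma$, order the functions from $\mu$ to $\gamma+1$ by declaring $g$ smaller than $f$ if $g(\delta)<f(\delta)$ for all sufficiently large $\delta<\mu$. This order is well-founded (Section~\ref{sec:norms}), and $N_\mu(\gamma)$ denotes the rank in it of the constant function with value $\gamma$; this is the Galvin--Hajnal norm of that function modulo the bounded sets.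

\begin{theorem}\label{thm:general}
Let $\kappa$ be an infinite cardinal.
\begin{enumerate}
\item[(a)] Suppose that $\mu=\operatorname{cf}\kappa>\omega$. Every LCS space with exactly $\kappa$ isolated points has height at most $N_\mu(\gamma)$ for some $\gamma<(2^{<\kappa})^+$. If moreover $2^{<\kappa}=\kappa$ and $2^\kappa=\kappa^+$, then the heights of all these spaces are bounded by a fixed ordinal $\alpha^*<\kappa^{++}$.
\item[(b)] If $\kappa=\omega$, or $\kappa$ is a strong limit cardinal of cofinality $\omega$, then the heights of the LCS spaces with exactly $\kappa$ isolated points are exactly the ordinals $\alpha$ with $0<\alpha<(2^\kappa)^+$.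
\item[(c)] Assume GCH. Every ordinal $\alpha$ with $0<\alpha<\kappa^{++}$ is the height of an LCS space with exactly $\kappa$ isolated points if and only if $\operatorname{cf}\kappa=\omega$.
\end{enumerate}
\end{theorem}

The point of (a) is uniformity. Counting bounds the height of each single space below $(2^\kappa)^+$, but it does not bound all heights by one ordinal below $(2^\kappa)^+$, and by (b) no such ordinal exists for $\kappa=\omega$. Part (a) bounds the height by an ordinal that depends on the space only through one parameter $\gamma$, and under the stated arithmetic there are just $\kappa^+$ parameters, too few to reach $\kappa^{++}$. We prove (a) in Section~\ref{sec:upper}, (b) in Section~\ref{sec:lower}, and deduce (c) and Theorem~\ref{thm:omega1} in Section~\ref{sec:final}.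

\section{Elementary facts}\label{sec:basic}

The sets $X^{(\beta)}$ decrease: $X^{(\beta+1)}$ is obtained from $X^{(\beta)}$ by removing its isolated points, and $X^{(\lambda)}=\bigcap_{\beta<\lambda}X^{(\beta)}$ for limit $\lambda$. The isolated points of a space form an open set, so each $X^{(\beta)}$ is closed in $X$ by induction. Note that $\beta<\operatorname{ht}(X)$ if and only if $X^{(\beta)}\ne\emptyset$.

\begin{lemma}\label{lem:derived}
Let $X$ be a scattered space.
\begin{enumerate}
\item[(a)] If $A\subset X$, then $A^{(\beta)}\subset X^{(\beta)}$ for all $\beta$, so $\operatorname{ht}(A)\le\operatorname{ht}(X)$. If $A$ is open, then $A^{(\beta)}=A\cap X^{(\beta)}$.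
\item[(b)] $I_0(X)$ is dense in $X$. If $D\subset I_0(X)$, then the isolated points of the subspace $\operatorname{cl}_X(D)$ are exactly the points of $D$.
\item[(c)] If $X$ is compact and nonempty, then $\operatorname{ht}(X)=\rho+1$ for some $\rho$, and $X^{(\rho)}$ is finite and nonempty.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Use induction on $\beta$; limit steps are intersections. A point that is not isolated in $A^{(\beta)}$ is not isolated in the larger set $X^{(\beta)}$. If $A$ is open, then $A\cap X^{(\beta)}$ is open in $X^{(\beta)}$, so its points are isolated in it exactly when they are isolated in $X^{(\beta)}$.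

(b) An isolated point of a nonempty open set is isolated in $X$. Points of $D$ are isolated in $X$, hence in $\operatorname{cl}_X(D)$; and if $\{p\}$ is open in $\operatorname{cl}_X(D)$, it meets the dense subset $D$.

(c) If $\lambda=\operatorname{ht}(X)$ were a limit ordinal, the decreasing nonempty closed sets $X^{(\beta)}$, $\beta<\lambda$, would have empty intersection $X^{(\lambda)}$, against compactness. So $\operatorname{ht}(X)=\rho+1$, and $X^{(\rho)}=I_\rho(X)$ is nonempty, compact and discrete.
\end{proof}

Open and closed subspaces of LCS spaces are LCS. An LCS space is totally disconnected, because a connected $T_1$ space with more than one point has no isolated point. We recall the textbook fact that a totally disconnected, locally compact Hausdorff space has a base of compact open sets. The family of compact open subsets of $X$ is denoted by $CO(X)$; its members are closed, as $X$ is Hausdorff.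

\begin{lemma}\label{lem:count}
If $X$ is an LCS space, then $|X|\le2^{|I_0(X)|}$ and $\operatorname{ht}(X)<\big(2^{|I_0(X)|}\big)^+$.
\end{lemma}

\begin{proof}
A compact open set $U$ is the closure of $U\cap I_0(X)$, so $|CO(X)|\le2^{|I_0(X)|}$. For $x\in I_\beta(X)$ choose $U_x\in CO(X)$ with $U_x\cap X^{(\beta)}=\{x\}$. If $U_x=U_y$ with $x\in I_\beta(X)$, $y\in I_{\beta'}(X)$ and $\beta\le\beta'$, then $y\in U_x\cap X^{(\beta)}$, so $y=x$. Thus $|X|\le|CO(X)|$. The levels below $\operatorname{ht}(X)$ are nonempty and pairwise disjoint, so $|\operatorname{ht}(X)|\le|X|$.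
\end{proof}

A topological sum of LCS spaces is an LCS space. Its summands are open, so by Lemma~\ref{lem:derived}(a) its height is the supremum of their heights and its isolated points are those of the summands.

\begin{lemma}\label{lem:easy}
Let $\kappa$ be an infinite cardinal.
\begin{enumerate}
\item[(a)] If $0<\beta\le\alpha\in\mathcal H(\kappa)$, then $\beta\in\mathcal H(\kappa)$.
\item[(b)] If $\alpha\in\mathcal H(\kappa)$, there is a compact LCS space of height $\alpha+1$ with exactly $\kappa$ isolated points.
\item[(c)] If $\alpha$ is a limit ordinal with $\operatorname{cf}\alpha\le\kappa$ and all $0<\beta<\alpha$ belong to $\mathcal H(\kappa)$, then $\alpha\in\mathcal H(\kappa)$.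
\end{enumerate}
Consequently $\mathcal H(\kappa)$ contains every $\alpha$ with $0<\alpha<\kappa^+$.
\end{lemma}

\begin{proof}
(a) Let $X$ have height $\alpha$ and let $A=X\setminus X^{(\beta)}$, an open subspace. Then $A^{(\eta)}=X^{(\eta)}\setminus X^{(\beta)}$ contains $I_\eta(X)\ne\emptyset$ for $\eta<\beta$ and is empty for $\eta=\beta$. Also $I_0(A)=I_0(X)$ since $\beta>0$.

(b) Let $X_n$, $n<\omega$, be copies of a space of height $\alpha$ with $\kappa$ isolated points, and let $X^*$ be the one-point compactification of their sum, with added point $\infty$. It is compact Hausdorff, and it is scattered: a subspace other than $\emptyset$ and $\{\infty\}$ meets some open set $X_n$ and has an isolated point there. A compact subset of the sum meets only finitely many $X_n$, so every neighborhood of $\infty$ contains all but finitely many $X_n$. For $\eta<\alpha$ each set $(X^*)^{(\eta)}\cap X_n=X_n^{(\eta)}$ is nonempty, so $\infty$ is not an isolated point of $(X^*)^{(\eta)}$. By induction $\infty\in(X^*)^{(\eta)}$ for all $\eta\le\alpha$, and $(X^*)^{(\alpha)}=\{\infty\}$. So $X^*$ has height $\alpha+1$ and $\omega\cdot\kappa=\kappa$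 isolated points.

(c) Take the sum of $\operatorname{cf}\alpha$ spaces, each with $\kappa$ isolated points, whose heights are cofinal in $\alpha$.

The last statement follows by induction, starting from a discrete space of size $\kappa$.
\end{proof}

\section{Uncountable cofinality: an upper bound}\label{sec:upper}

\subsection{Measuring a compact open set by its small pieces}\label{sec:pieces}

Let $\kappa$ be a cardinal with $\mu=\operatorname{cf}\kappa>\omega$, so that $\mu$ is regular and uncountable, and let $X$ be an LCS space with $|I_0(X)|=\kappa$. Write $I_0(X)$ as the union of a nondecreasing sequence $\langle D_\delta:\delta<\mu\rangle$ of sets of size less than $\kappa$, and put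
\[
X_\delta=\operatorname{cl}_X(D_\delta).
\]
By Lemmas~\ref{lem:derived}(b) and~\ref{lem:count}, $X_\delta$ is an LCS space with $I_0(X_\delta)=D_\delta$ and $\operatorname{ht}(X_\delta)<(2^{|D_\delta|})^+\le(2^{<\kappa})^+$. We have $\mu\le\kappa\le2^{<\kappa}$, since $\lambda^+\le2^\lambda$ for every $\lambda<\kappa$, and $(2^{<\kappa})^+$ is regular. Therefore
\begin{equation}\label{eq:gamma}
\gamma:=\sup_{\delta<\mu}\big(\operatorname{ht}(X_\delta)+1\big)<(2^{<\kappa})^+ .
\end{equation}
The pieces $X_\delta$ are thus uniformly short, and we want to bound the height of $X$ in terms of $\gamma$. For $U\in CO(X)$ define a function $f_U$ on $\mu$ by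
\[
f_U(\delta)=\operatorname{ht}(U\cap X_\delta)\le\operatorname{ht}(X_\delta)<\gamma .
\]
The space $U\cap X_\delta$ is compact. The plan is to show that $f_U$ is large when $U$ reaches a high level of $X$. The first level already shows how this works and where uncountable cofinality enters.

\begin{example}\label{ex:levelone}
Suppose that $U\in CO(X)$ contains a point of $X^{(1)}$. Then $U\cap I_0(X)$ is infinite, since otherwise its closure $U$ would consist of isolated points. Pick distinct isolated points $d_0,d_1,\dots$ in $U$ and let $K_n=\{d_n\}$. The function $f_{K_n}$ is $0$ until $d_n$ enters $D_\delta$, and $1$ from then on. As $\operatorname{cf}\mu>\omega$, there is $\delta_0<\mu$ with all $d_n$ in $D_{\delta_0}$. For $\delta\ge\delta_0$ the space $U\cap X_\delta$ is compact and infinite, hence not discrete, so $f_U(\delta)\ge2$. Thus the function $f'=\min_nf_{K_n}$ has two properties: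
\begin{enumerate}
\item[(A)] $f'$ is eventually smaller than $f_U$;
\item[(B)] $f'$ is as large as the functions $f_{K_n}$, being eventually equal to $1$.
\end{enumerate}
Now try the same for a space with $\omega$ isolated points, exhausted by finite sets $D_\delta$, $\delta<\omega$. Then $X_\delta=D_\delta$ is discrete, and $f_U\le1$ however high $U$ reaches. Each $f_{K_n}$ is still eventually $1$, but $f'$ is identically $0$. Property (A) survives and (B) fails.
\end{example}

In what sense can $f_U$ be large in general? Comparison with constants is not enough: in $X=[0,\omega_1]$ the point $\omega_1=\omega^{\omega_1}$ lies on level $\omega_1$, while each $X_\delta$ is a countable space and $f_X$ takes countable values. What (A) and (B) produce, step by step, is a long chain of functions below $f_U$ in the order of eventual domination, so the measure to use is the rank of $f_U$ in that order. There is a second difficulty. In Example~\ref{ex:levelone} each single $f_{K_n}$ is eventually smaller than $f_U$, and the minimum is not needed. Higher up it is.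

\begin{example}\label{ex:min}
Let $X$ be the one-point compactification of the sum of copies $L_m$, $m<\omega$, of $[0,\omega_1]$. Then $X^{(\omega_1)}$ consists of $\infty$ and the top points of the $L_m$, and $X^{(\omega_1+1)}=\{\infty\}$. Write each $\delta<\omega_1$ as $\lambda+n(\delta)$ with $\lambda$ zero or a limit and $n(\delta)<\omega$. Let $a(\delta,m)=\omega\cdot\delta+3$ if $m=n(\delta)$ and $a(\delta,m)=\omega\cdot\delta+1$ otherwise, and let $D_\delta\cap L_m$ be the set of isolated points below $\omega^{a(\delta,m)}$. The sets $D_\delta$ are countable, increase, and exhaust $I_0(X)$, and $X_\delta\cap L_m=[0,\omega^{a(\delta,m)}]$. Now $X_\delta$ splits into two clopen parts: $X_\delta\cap L_{n(\delta)}$, of height $\omega\cdot\delta+4$, and the rest, which has height $\omega\cdot\delta+3$ by the proof of Lemma~\ref{lem:easy}(b). So $f_X(\delta)=\omega\cdot\delta+4$. A set $K\in CO(X)$ that meets $X^{(\omega_1)}$ contains a tail $(\xi,\omega_1]$ of some $L_n$, and then $f_K(\delta)=f_X(\delta)$ for all large $\delta$ with $n(\delta)=n$. Hence no such $f_K$ is eventually smaller than $f_X$, although $X$ reaches level $\omega_1+1$.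
\end{example}

So the index $n$ at which $f_{K_n}(\delta)$ drops below $f_U(\delta)$ depends on $\delta$. The minimum $f'$ agrees with $f_{K_n}$ only on a piece $S_n$ of $\mu$, and to prove (B) we need ranks relative to subsets of $\mu$ and a way to glue countably many of them.

\subsection{Norms}\label{sec:norms}

Let $\mu$ be a regular uncountable cardinal, $J$ the ideal of bounded subsets of $\mu$, and $J^+$ the family of unbounded subsets. A countable union of members of $J$ is in $J$. Fix an ordinal $\gamma$, let $F_\gamma$ be the set of functions from $\mu$ to $\gamma+1$, and let $c_\beta\in F_\gamma$ be the constant function with value $\beta\le\gamma$. For $S\in J^+$ and $f,g\in F_\gamma$ put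
\[
g<_Sf\quad\text{if and only if}\quad\{\delta\in S:g(\delta)\ge f(\delta)\}\in J .
\]
This relation is well-founded. Indeed, if $f_{n+1}<_Sf_n$ for all $n$, the union of the countably many exceptional sets is in $J$, and any $\delta\in S$ outside it gives an infinite descending sequence of ordinals $f_0(\delta)>f_1(\delta)>\cdots$. So there is a rank function, defined by recursion on $F_\gamma$:
\[
\|f\|_S=\sup\{\|g\|_S+1:g\in F_\gamma,\ g<_Sf\},\qquad N_\mu(\gamma)=\|c_\gamma\|_\mu .
\]
Two consequences of the definition are used throughout: $g<_Sf$ implies $\|g\|_S<\|f\|_S$, and if $\zeta<\|f\|_S$, then some $g<_Sf$ has $\|g\|_S\ge\zeta$. By the second, if $\zeta\le\|f\|_S$, a function of least norm among those of norm at least $\zeta$ has norm exactly $\zeta$. So every ordinal up to $N_\mu(\gamma)$ is the norm of a member of $F_\gamma$, and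
\begin{equation}\label{eq:normbound}
N_\mu(\gamma)<\big(|\gamma+1|^\mu\big)^+ .
\end{equation}

\begin{lemma}\label{lem:norm}
Let $f,g\in F_\gamma$.
\begin{enumerate}
\item[(a)] If $S'\subset S$ are in $J^+$, then $\|f\|_{S'}\ge\|f\|_S$.
\item[(b)] If $S\in J^+$ and $\{\delta\in S:f(\delta)\ne g(\delta)\}\in J$, then $\|f\|_S=\|g\|_S$.
\item[(c)] Let $\langle S_n:n<\omega\rangle$ be a partition of $\mu$. If $\|f\|_{S_n}\ge\eta$ for every $n$ with $S_n\in J^+$, then $\|f\|_\mu\ge\eta$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Use induction on $\|f\|_S$. If $h<_Sf$, then $h<_{S'}f$, so $\|f\|_{S'}\ge\|h\|_{S'}+1\ge\|h\|_S+1$. Take the supremum over $h$.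

(b) The functions $f$ and $g$ have the same $<_S$-predecessors.

(c) Use induction on $\eta$, for all $f$ at once. Let $\zeta<\eta$. For each $n$ with $S_n\in J^+$ choose $g_n<_{S_n}f$ with $\|g_n\|_{S_n}\ge\zeta$. Let $h$ agree with $g_n$ on each such $S_n$ and be $0$ on the sets $S_n\in J$. The set $\{\delta<\mu:h(\delta)\ge f(\delta)\}$ is covered by the sets $S_n\in J$ and the sets $\{\delta\in S_n:g_n(\delta)\ge f(\delta)\}$ for $S_n\in J^+$. These are countably many members of $J$, so $h<_\mu f$. By (b), $\|h\|_{S_n}=\|g_n\|_{S_n}\ge\zeta$ whenever $S_n\in J^+$, and the induction hypothesis gives $\|h\|_\mu\ge\zeta$. Hence $\|f\|_\mu\ge\zeta+1$ for every $\zeta<\eta$, that is, $\|f\|_\mu\ge\eta$.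
\end{proof}

\begin{example}\label{ex:norm}
If $\gamma<\mu$, then $N_\mu(\gamma)=\gamma$. In fact $\|c_\beta\|_S=\beta$ for all $\beta\le\gamma$ and $S\in J^+$, by induction on $\beta$. The functions $c_\zeta$ with $\zeta<\beta$ give $\|c_\beta\|_S\ge\beta$. If $g<_Sc_\beta$, then by regularity of $\mu$ the function $g$ has a constant value $\zeta<\beta$ on an unbounded $S'\subset S$, so $\|g\|_S\le\|g\|_{S'}=\|c_\zeta\|_{S'}=\zeta$. At $\gamma=\mu$ the norm jumps: $N_\mu(\mu)\ge\mu^+$. To see this, define $g_\xi\colon\mu\to\mu$ for $\xi<\mu^+$ by $g_0=c_0$ and $g_\xi(\delta)=\sup_{\nu\le\delta}\big(g_{e(\nu)}(\delta)+1\big)$, where $e\colon\mu\to\xi$ is a surjection. Then $g_{\xi'}<_\mu g_\xi<_\mu c_\mu$ for $\xi'<\xi$, so $\|g_\xi\|_\mu\ge\xi$.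
\end{example}

\subsection{Levels and norms}

Return to the setting of Section~\ref{sec:pieces}, with $\gamma$ as in \eqref{eq:gamma}; the functions $f_U$ belong to $F_\gamma$.

\begin{lemma}\label{lem:key}
If $U\in CO(X)$ and $U\cap X^{(\beta)}\ne\emptyset$, then $\|f_U\|_\mu\ge\beta$.
\end{lemma}

\begin{proof}
Use induction on $\beta$, for all $U$ at once. For $\beta=0$ there is nothing to prove. If $\beta$ is a limit ordinal, then $U$ meets $X^{(\eta)}$ for every $\eta<\beta$, so $\|f_U\|_\mu\ge\eta$ for every $\eta<\beta$.

Let $\beta=\eta+1$ and $x\in U\cap X^{(\eta+1)}$. We choose pairwise disjoint sets $K_n\in CO(X)$, $n<\omega$, that are contained in $U\setminus\{x\}$ and meet $X^{(\eta)}$. Given $K_m$ for $m<n$, the set $V=U\setminus\bigcup_{m<n}K_m$ is an open neighborhood of $x$. Since $x$ lies in $X^{(\eta)}$ and is not isolated there, $V$ contains a point $y\in X^{(\eta)}$ other than $x$; let $K_n$ be a compact open neighborhood of $y$ inside the open set $V\setminus\{x\}$. By the induction hypothesis $\|f_{K_n}\|_\mu\ge\eta$ for all $n$. Put $f'(\delta)=\min_nf_{K_n}(\delta)$.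

\medskip\noindent\emph{Claim A: $f'<_\mu f_U$.} The nonempty open set $U$ contains an isolated point of $X$, so $U\cap X_\delta\ne\emptyset$ for all large $\delta$. Fix such a $\delta$. By Lemma~\ref{lem:derived}(c), $f_U(\delta)=\rho+1$ for some $\rho$, and $(U\cap X_\delta)^{(\rho)}$ is finite. By Lemma~\ref{lem:derived}(a), $f_{K_n}(\delta)\le\rho+1$ and $(K_n\cap X_\delta)^{(\rho)}\subset(U\cap X_\delta)^{(\rho)}$ for all $n$. A finite set does not have infinitely many pairwise disjoint nonempty subsets, so $(K_n\cap X_\delta)^{(\rho)}=\emptyset$ for some $n$. Then $f'(\delta)\le f_{K_n}(\delta)\le\rho<f_U(\delta)$.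

\medskip\noindent\emph{Claim B: $\|f'\|_\mu\ge\eta$.} Let $S_n$ be the set of $\delta<\mu$ for which $n$ is the least index with $f_{K_n}(\delta)=f'(\delta)$. The sets $S_n$ partition $\mu$. If $S_n\in J^+$, then parts (b) and (a) of Lemma~\ref{lem:norm} give
\[
\|f'\|_{S_n}=\|f_{K_n}\|_{S_n}\ge\|f_{K_n}\|_\mu\ge\eta .
\]
Lemma~\ref{lem:norm}(c) proves the claim.

\medskip The two claims give $\|f_U\|_\mu\ge\|f'\|_\mu+1\ge\eta+1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}(a)]
Let $X$ and $\gamma<(2^{<\kappa})^+$ be as in Section~\ref{sec:pieces}. Given $\beta<\operatorname{ht}(X)$, take $x\in X^{(\beta)}$ and $U\in CO(X)$ with $x\in U$. Since $f_U(\delta)<\gamma$ for all $\delta$, we have $f_U<_\mu c_\gamma$, and Lemma~\ref{lem:key} gives $\beta\le\|f_U\|_\mu<N_\mu(\gamma)$. Hence $\operatorname{ht}(X)\le N_\mu(\gamma)$.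

Now assume $2^{<\kappa}=\kappa$ and $2^\kappa=\kappa^+$. For $\gamma<\kappa^+$ we have $|\gamma+1|^\mu\le\kappa^\kappa=2^\kappa=\kappa^+$, so $N_\mu(\gamma)<\kappa^{++}$ by \eqref{eq:normbound}. As $\kappa^{++}$ is regular,
\[
\alpha^*:=\sup_{\gamma<\kappa^+}N_\mu(\gamma)<\kappa^{++}.
\]
This ordinal does not depend on $X$, and by the first part it bounds the height of every LCS space with exactly $\kappa$ isolated points.
\end{proof}

\begin{remark}
Local compactness supplies the finite top level in Claim A. The hypothesis $\operatorname{cf}\kappa>\omega$ enters only through the closure of $J$ under countable unions, which is used twice: for well-foundedness and in Lemma~\ref{lem:norm}(c). On $\omega$, eventual domination is not well-founded once $\gamma\ge\omega$, as the functions $n\mapsto\max(n-k,0)$ for $k=0,1,\dots$ show. Of the two arithmetic hypotheses, $2^{<\kappa}=\kappa$ leaves only $\kappa^+$ values of $\gamma$, and $2^\kappa=\kappa^+$ keeps each $N_\mu(\gamma)$ below $\kappa^{++}$.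
\end{remark}

\section{Countable cofinality: all heights occur}\label{sec:lower}

By Lemmas~\ref{lem:count} and~\ref{lem:easy}, Theorem~\ref{thm:general}(b) comes down to passing a limit ordinal $\alpha<(2^\kappa)^+$. We have compact spaces $Z_i$ of heights cofinal in $\alpha$, each with $\kappa$ isolated points, but there may be $2^\kappa$ of them, and their sum has too many isolated points. The remedy is to put one new layer $Y$ with only $\kappa$ isolated points underneath all the $Z_i$, so that no point of any $Z_i$ remains isolated. The spaces $Z_i$ have to share the points of $Y$, yet any two of them must be separated, and neighborhoods must stay compact.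

\subsection{The case $\kappa=\omega$}\label{sec:omega}

Let $Z_i$ be compact LCS spaces, at most $2^\omega$ of them, and enumerate the isolated points of $Z_i$ as $z^i_0,z^i_1,\dots$. Attach to each $i$ its own sequence $x_i\in{}^\omega\omega$, a branch of the countable tree ${}^{<\omega}\omega$ of finite sequences. Let $Y$ be the countable discrete space of pairs $(s,k)$ with $s\in{}^{<\omega}\omega$ and $k\le|s|$, where $|s|$ is the length of $s$. A basic neighborhood of a point $z\in Z_i$ is given by a set $K\in CO(Z_i)$ containing $z$ and a number $m$:
\[
O(i,K,m)=K\cup\{(x_i{\restriction}n,k):n\ge m,\ k\le n,\ z^i_k\in K\}.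
\]
For $K=\{z^i_k\}$ this is a sequence $(x_i{\restriction}n,k)$, $n\ge\max(m,k)$, converging to $z^i_k$, so the old isolated points are lifted off the bottom level. The point $(s,k)$ serves every $Z_i$ whose branch passes through $s$, and two spaces $Z_i$, $Z_j$ are separated by $O(i,Z_i,m)$ and $O(j,Z_j,m)$ as soon as $x_i{\restriction}m\ne x_j{\restriction}m$.

To see compactness at work, let $Z_i$ be a sequence $z^i_k$ with its limit $z^i_\infty$. A basic neighborhood of $z^i_\infty$ has the form $O(i,K,m)$, where $K$ omits finitely many points $z^i_k$. It covers $O(i,Z_i,0)$ except for the convergent sequences, with their limits, that belong to the omitted points, and for the finitely many points $(x_i{\restriction}n,k)$ with $k\le n<m$. So $O(i,Z_i,0)$ is compact. The restriction $k\le n$ is what makes the last set finite: over the node $x_i{\restriction}n$ we place a copy not of all isolated points of $Z_i$ but of a compact initial part of them.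

For a singular $\kappa=\sup_n\kappa_n$ the initial parts have $\kappa_n$ points and are no longer compact. We replace them by their closures in $Z_i$. These closures depend on $i$, so the blocks of $Y$ must be labeled by a homeomorphism type as well as by a node, and the strong limit hypothesis keeps the number of labels at most $\kappa$.

\subsection{The general construction}

\begin{proof}[Proof of Theorem~\ref{thm:general}(b)]
In both cases $\operatorname{cf}\kappa=\omega$, and $\lambda<\kappa$ implies $2^\lambda<\kappa$. Fix a strictly increasing sequence of nonzero cardinals $\kappa_n<\kappa$ with supremum $\kappa$. The map $A\mapsto\langle A\cap\kappa_n:n<\omega\rangle$ is injective on subsets of $\kappa$, so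
\[
2^\kappa\le\prod_{n<\omega}2^{\kappa_n}\le\kappa^\omega\le\kappa^\kappa=2^\kappa ,
\]
and $\kappa^\omega=2^\kappa$. Lemma~\ref{lem:count} bounds all heights below $(2^\kappa)^+$. We show by induction that every $0<\alpha<(2^\kappa)^+$ is in $\mathcal H(\kappa)$. By Lemma~\ref{lem:easy} we may assume that $\alpha$ is a limit ordinal and that all $0<i<\alpha$ are in $\mathcal H(\kappa)$, and it suffices to find an LCS space of height at least $\alpha$ with exactly $\kappa$ isolated points. Below, $i$ and $j$ range over the ordinals strictly between $0$ and $\alpha$.

\medskip\noindent\emph{The blocks.} By Lemma~\ref{lem:easy}(b) there are pairwise disjoint compact LCS spaces $Z_i$ of height $i+1$ with bijections $e_i\colon\kappa\to I_0(Z_i)$. Put $M^i_n=\operatorname{cl}_{Z_i}(e_i[\kappa_n])$. By Lemmas~\ref{lem:derived}(b) and~\ref{lem:count}, $M^i_n$ is a compact LCS space with exactly $\kappa_n$ isolated points and at most $\lambda_n:=2^{\kappa_n}$ points. For each $n$ let $T_n$ contain one representative of each homeomorphism class among the spaces $M^i_n$, and let $t^i_n\in T_n$ be the representative of $M^i_n$. There are at most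 $\lambda_n+1$ cardinals $\nu\le\lambda_n$ and at most $2^{2^{\lambda_n}}$ topologies on each, so $|T_n|<\kappa$.

As $|\alpha|\le\kappa^\omega$, we can choose pairwise distinct sequences $x_i\in{}^\omega\kappa$. Let
\[
c(i,n)=(n,\,x_i{\restriction}n,\,t^i_n),
\]
and let $C$ be the set of all these labels. Then $|C|\le\sum_n\kappa^n\cdot|T_n|\le\kappa$. We shall use two properties of the labels:
\begin{enumerate}
\item[(L1)] $c(i,n)\ne c(j,n')$ whenever $n\ne n'$;
\item[(L2)] if $x_i{\restriction}m\ne x_j{\restriction}m$, then $c(i,n)\ne c(j,n')$ for all $n,n'\ge m$.
\end{enumerate}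
For $c=(n,s,t)\in C$ let $M_c$ be a copy of the space $t$, these copies being disjoint from each other and from the $Z_i$. Fix a homeomorphism $h_{i,n}\colon M^i_n\to M_{c(i,n)}$ for each pair $(i,n)$; no compatibility between these maps is needed.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.9cm,y=0.8cm]
\node[draw] (a0) at (0,0) {\small $M_{c(i,0)}$};
\node[draw] (a1) at (1,0) {\small $M_{c(i,1)}$};
\node[draw] (i2) at (2,1) {\small $M_{c(i,2)}$};
\node[draw] (i3) at (3,1) {\small $M_{c(i,3)}$};
\node (id) at (3.8,1) {$\cdots$};
\node[draw,circle] (zi) at (4.5,1) {\small $Z_i$};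
\node[draw] (j2) at (2,-1) {\small $M_{c(j,2)}$};
\node[draw] (j3) at (3,-1) {\small $M_{c(j,3)}$};
\node (jd) at (3.8,-1) {$\cdots$};
\node[draw,circle] (zj) at (4.5,-1) {\small $Z_j$};
\draw[dotted] (a0)--(a1)--(i2)--(i3)--(id);
\draw[dotted] (a1)--(j2)--(j3)--(jd);
\end{tikzpicture}
\caption{Each compact space $Z_i$ is attached to a sequence of compact open blocks $M_{c(i,n)}$, the $n$th block being a copy of a closed subspace of $Z_i$ with $\kappa_n$ isolated points. Two spaces $Z_i$, $Z_j$ share only finitely many blocks (here those with $n\le1$). The dotted lines only indicate the order of the blocks.}\label{fig:blocks}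
\end{figure}

\medskip\noindent\emph{The space.} Let $Y$ be the topological sum of the blocks $M_c$, $c\in C$, and let $X$ be the set $Y\cup\bigcup_iZ_i$ (Figure~\ref{fig:blocks}). For $K\in CO(Z_i)$ and $m<\omega$ put
\[
O(i,K,m)=K\cup\bigcup_{n\ge m}h_{i,n}[K\cap M^i_n].
\]
Call $W\subset X$ open if $W\cap Y$ is open in $Y$ and for each $i$ and $z\in W\cap Z_i$ there are $K\in CO(Z_i)$ with $z\in K$ and $m<\omega$ such that $O(i,K,m)\subset W$. The open sets include $\emptyset$ and $X$ and are closed under unions. They are closed under finite intersections because
\[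
O\big(i,K\cap K',\max(m,m')\big)\subset O(i,K,m)\cap O(i,K',m').
\]
A subset of $Y$ is open in $X$ exactly when it is open in $Y$; so $Y$ is an open subspace with its sum topology, and each $M_c$ is compact and open in $X$. Each $O(i,K,m)$ is open: its trace on $M_{c(i,n)}$ is empty or, by (L1), the clopen set $h_{i,n}[K\cap M^i_n]$, it meets no other block, and its points outside $Y$ are those of $K$. Finally, $Z_i$ keeps its topology as a subspace of $X$: the trace on $Z_i$ of an open set is a union of members of $CO(Z_i)$, and $K=O(i,K,0)\cap Z_i$.

\medskip\noindent\emph{$X$ is Hausdorff.} Two points of $Y$ are separated within $Y$. If $z\in Z_i$ and $y\in M_c$ with $c=(n,s,t)$, then $O(i,Z_i,n+1)$ meets only blocks whose first label exceeds $n$, so it is disjoint from $M_c$. If $z\ne z'$ are in $Z_i$, take disjoint $K,K'\in CO(Z_i)$ containing them; then $O(i,K,0)$ and $O(i,K',0)$ are disjoint by (L1) and the injectivity of each $h_{i,n}$. If $z\in Z_i$ and $z'\in Z_j$ with $i\ne j$, take $m$ with $x_i{\restriction}m\ne x_j{\restriction}m$; then $O(i,Z_i,m)$ and $O(j,Z_j,m)$ are disjoint by (L2).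

\medskip\noindent\emph{$X$ is locally compact.} Points of $Y$ have the compact neighborhoods $M_c$, so it suffices to show that $O(i,K,m)$ is compact. Take a cover of it by open subsets of $X$. Each $z\in K$ lies in some $K_z\in CO(Z_i)$ such that $O(i,K_z,m_z)$ is contained in a member of the cover for some $m_z$. As $K$ is compact in $Z_i$, finitely many of these, say $K_r$ with numbers $m_r$ for $r<k$, cover $K$. Let $m^*$ be the largest $m_r$. For $n\ge m^*$,
\[
h_{i,n}[K\cap M^i_n]\subset\bigcup_{r<k}h_{i,n}[K_r\cap M^i_n]\subset\bigcup_{r<k}O(i,K_r,m_r).
\]
So $k$ members of the cover contain all of $O(i,K,m)$ except possibly part of $\bigcup_{m\le n<m^*}h_{i,n}[K\cap M^i_n]$, a finite union of compact sets.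

\medskip\noindent\emph{$X$ is scattered.} Let $A\subset X$ be nonempty. If $A$ meets $Y$, then $A\cap Y$ is open in $A$ and has an isolated point. Otherwise $A$ meets some $Z_i$, and $A\cap Z_i=A\cap O(i,Z_i,0)$ is open in $A$ and has an isolated point.

\medskip\noindent\emph{$X$ has $\kappa$ isolated points.} A nonempty $K\in CO(Z_i)$ contains a point $e_i(\xi)$, and $\xi<\kappa_n$ for all large $n$; so $K\cap M^i_n\ne\emptyset$ for all large $n$, and $O(i,K,m)$ meets $Y$ for every $m$. Hence no point of $Z_i$ is isolated in $X$, and $I_0(X)=\bigcup_{c\in C}I_0(M_c)$ has size at most $|C|\cdot\kappa=\kappa$. It contains $I_0(M_{c(1,n)})$, of size $\kappa_n$, for every $n$, so its size is exactly $\kappa$.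

\medskip\noindent\emph{Height.} By Lemma~\ref{lem:derived}(a), $\operatorname{ht}(X)\ge\operatorname{ht}(Z_i)>i$ for all $0<i<\alpha$. So $\operatorname{ht}(X)\ge\alpha$.
\end{proof}

Countable cofinality is used to exhaust $I_0(Z_i)$ in $\omega$ steps: shrinking a neighborhood $O(i,K,m)$ by raising $m$ discards only finitely many compact blocks, which is what allows separation and compactness together. The strong limit property gives both $|T_n|<\kappa$ and the equality $\kappa^\omega=2^\kappa$, which provides a branch for each $i<\alpha$.

\section{The case of $\omega_1$ and the dichotomy under GCH}\label{sec:final}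

\begin{proof}[Proof of Theorem~\ref{thm:omega1}]
(a) Apply Theorem~\ref{thm:general}(a) with $\kappa=\mu=\omega_1$: here $2^{<\omega_1}=2^\omega=\omega_1$ and $2^{\omega_1}=\omega_2$. No LCS space with $\omega_1$ isolated points has height $\alpha^*+1<\omega_3$, so (P) fails.

(b) Let $0<\alpha<(2^\omega)^+$. Theorem~\ref{thm:general}(b) gives an LCS space of height $\alpha$ with $\omega$ isolated points. Its sum with a discrete space of size $\omega_1$ has height $\alpha$ and exactly $\omega_1$ isolated points. If $2^\omega\ge\omega_2$, then $(2^\omega)^+\ge\omega_3$.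
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}(c)]
Assume GCH. If $\operatorname{cf}\kappa=\omega$, then $\kappa=\omega$ or $\kappa$ is singular; a singular cardinal is a limit cardinal, so $2^\lambda=\lambda^+<\kappa$ for infinite $\lambda<\kappa$, and $\kappa$ is a strong limit. By part (b), every $0<\alpha<(2^\kappa)^+=\kappa^{++}$ is in $\mathcal H(\kappa)$. If $\operatorname{cf}\kappa>\omega$, then $2^{<\kappa}=\sup\{\lambda^+:\omega\le\lambda<\kappa\}=\kappa$ and $2^\kappa=\kappa^+$. Part (a) gives a bound $\alpha^*<\kappa^{++}$, and $\alpha^*+1<\kappa^{++}$ is not in $\mathcal H(\kappa)$.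
\end{proof}

\begin{remark}
If $2^\omega=2^{\omega_1}$, then Theorem~\ref{thm:omega1}(b) meets the bound of Lemma~\ref{lem:count}: the heights of the LCS spaces with $\omega_1$ isolated points are exactly the ordinals $0<\alpha<(2^{\omega_1})^+$.
\end{remark}

\begin{remark}
Suppose that, as in the theorem of Mart\'{\i}nez, every $0<\alpha<\omega_3$ is the height of an LCS space of width $\omega_1$. Such a space has at most $\omega_1$ isolated points, and adding a discrete summand of size $\omega_1$ shows that (P) holds. By Theorem~\ref{thm:omega1}(a), any model of this kind satisfies $2^\omega\ge\omega_2$ or $2^{\omega_1}\ge\omega_3$.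
\end{remark}

\begin{remark}
Theorem~\ref{thm:omega1} decides (P) from cardinal arithmetic except when $2^\omega=\omega_1$ and $2^{\omega_1}\ge\omega_3$; that case is not decided here. Theorem~\ref{thm:general}(a) then bounds the heights by $\sup_{\gamma<\omega_2}N_{\omega_1}(\gamma)$, but \eqref{eq:normbound} gives only $N_{\omega_1}(\gamma)<(2^{\omega_1})^+$, which does not place this supremum below $\omega_3$.
\end{remark}

\begin{thebibliography}{1}

\bibitem{JSSS}
Istvan Juh\'asz, Saharon Shelah, Lajos Soukup and Zoltan Szentmikl\'ossy,
\emph{A tall space with small bottom},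
arXiv:math/0104198 (2001).

\end{thebibliography}
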